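# The Coxeter polynomials of the Hochschild posets are products of cyclotomic polynomials

## Roots of unity in the two smallest cases

To every finite poset one can attach a monic polynomial with integer coefficients, its Coxeter polynomial. For the Hochschild posets $\mathsf{Tr}(n)$, defined below, we ask whether all roots of this polynomial are roots of unity, for every $n\ge 1$. The question comes from Camille Combe, "A geometric and combinatorial exploration of Hochschild lattices", arXiv:2007.00048 (2020). After computing the cases $n=1$ and $n=2$ one would guess that the answer is yes. Let us set up the definitions, test the guess, and see why it is not automatic.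

**Definition (triwords).** Let $n\ge 1$. A *triword* of size $n$ is a word $u=u_1u_2\cdots u_n$ on $\{0,1,2\}$ such that $u_1\ne 2$ and, for all $1\le i<j\le n$, if $u_i=0$ then $u_j\neq 1$. The set $\mathsf{Tr}(n)$ of triwords of size $n$ is ordered componentwise: $u\preccurlyeq v$ if and only if $u_i\le v_i$ for all $i$. This is the *Hochschild poset*. It is known to be a lattice with $2^{n-2}(n+3)$ elements.

So a $1$ may never appear after a $0$. For instance $\mathsf{Tr}(1)=\{0,1\}$ is a chain, and $\mathsf{Tr}(2)=\{00,02,10,11,12\}$ is a pentagon: $00<02<12$ and $00<10<11<12$, with $02$ incomparable to $10$ and to $11$.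

**Definition (Coxeter polynomial).** Let $\mathcal P$ be a finite poset. Its zeta matrix $M$ has $M(x,y)=1$ if $x\preccurlyeq y$ and $0$ otherwise. The *Coxeter matrix* is $C_{\mathcal P}=-M(M^{-1})^{\mathsf T}$, where $\mathsf T$ is the transpose, and the *Coxeter polynomial* $c_{\mathcal P}(x)$ is the characteristic polynomial of $C_{\mathcal P}$. We write $c_n$ for the Coxeter polynomial of $\mathsf{Tr}(n)$, and $M^{-\mathsf T}$ for $(M^{-1})^{\mathsf T}$.

If the elements are listed along a linear extension, $M$ is upper triangular with ones on the diagonal. So $\det M=1$, the matrix $C_{\mathcal P}$ is integral, and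
$$c_{\mathcal P}(x)=\det(xI+MM^{-\mathsf T})=\det\bigl((xM^{\mathsf T}+M)M^{-\mathsf T}\bigr)=\det(M+xM^{\mathsf T}).\tag{1}$$
Reordering the elements permutes rows and columns in the same way, so (1) holds for any order.

Recall that the $d$-th cyclotomic polynomial is the minimal polynomial over $\mathbb Q$ of a primitive $d$-th root of unity. Hence a monic polynomial in $\mathbb Q[x]$, all of whose complex roots are roots of unity, is a product of cyclotomic polynomials: each of its monic irreducible factors is the minimal polynomial of a root of unity. So the question is only about the roots.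

For hand computation it is convenient to know what happens when a new minimum and a new maximum are added to a poset $Q$ with zeta matrix $B$. Let $D=B+xB^{\mathsf T}$, which is invertible over $\mathbb Q(x)$ because $\det D=c_Q$ is monic. Let $\mathbf 1$ be the all-ones column and $\theta=\mathbf 1^{\mathsf T}D^{-1}\mathbf 1$. List the new minimum, the new maximum, then $Q$. Then
$$M+xM^{\mathsf T}=\begin{pmatrix}1+x&1&\mathbf 1^{\mathsf T}\\ x&1+x&x\mathbf 1^{\mathsf T}\\ x\mathbf 1&\mathbf 1&D\end{pmatrix},$$
and the Schur complement of $D$ is $\begin{pmatrix}1+x-x\theta&1-\theta\\ x-x^2\theta&1+x-x\theta\end{pmatrix}$. Its determinant is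
$$(1+x)^2-2x(1+x)\theta+x^2\theta^2-x+x(1+x)\theta-x^2\theta^2=x^2+x+1-x(1+x)\theta .$$
Therefore
$$c_{\widehat Q}(x)=c_Q(x)\,\bigl(x^2+x+1-x(1+x)\theta\bigr).\tag{2}$$

*Case $n=1$.* The poset is the two-element chain, and $c_1=\det\begin{pmatrix}1+x&1\\x&1+x\end{pmatrix}=x^2+x+1$. Its roots are the primitive cube roots of unity.

*Case $n=2$.* Here $Q=\{02\}\sqcup\{10<11\}$. Put $s=1+x$ and $f=x^2+x+1$. Then $c_Q=sf$. The single point contributes $1/s$ to $\theta$. The two-chain contributes the sum of the entries of $\frac1f\begin{pmatrix}s&-1\\-x&s\end{pmatrix}$, which is $(2s-1-x)/f=s/f$. So $\theta=\frac1s+\frac sf=\frac{f+s^2}{sf}$, and (2) gives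
$$c_2=sf^2-sx(f+s^2)=s\bigl(f(x^2+1)-x(x+1)^2\bigr)=(x+1)(x^4+1).$$
The guess survives: the roots have orders $2$ and $8$.

*A lattice where the guess would fail.* Take for $Q$ an antichain of $r$ elements. Then $c_Q=(1+x)^r$ and $\theta=r/(1+x)$, so (2) gives $(1+x)^r(x^2+(1-r)x+1)$. For $r=4$ this six-element lattice has the Coxeter polynomial $(1+x)^4(x^2-3x+1)$, and $(3+\sqrt5)/2>1$ is a root. So being a small, symmetric lattice is not enough.

The guess for $\mathsf{Tr}(n)$ is nevertheless correct, and there is an explicit factorization. Put $m=n-1$ and $\varepsilon=(-1)^m$. For $L,g\ge1$ with $Lg=n$ and $0\le p\le L$, let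
$$N(L,p)=\frac1L\sum_{d\mid\gcd(L,p)}\mu(d)\binom{L/d}{p/d},$$
where $\mu$ is the Möbius function. This is the number of cyclic-rotation orbits of size $L$ on the $\{0,1\}$-words of length $n$ having $p$ ones in each period block of length $L$, hence $gp$ ones in total (we prove this count below).

**Theorem A.** For all $n\ge1$,
$$c_n(x)=\frac{\displaystyle\prod_{j\ge0}\bigl(x^{3j+3}-(-1)^{m(j+1)}\bigr)^{\binom m{3j}}\ \prod_{\substack{Lg=n,\ 0\le p\le L\\ gp=3j+2,\ j\ge0}}\bigl(x^{3L+mp}-(-1)^{m(jL+p)}\bigr)^{N(L,p)}}{(x-\varepsilon)^{a_m}(x^2+\varepsilon x+1)^{b_m}},$$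
$$a_m=\frac{2^m+2(-1)^m}3,\qquad b_m=\frac{2^m-(-1)^m}3 .$$

**Corollary.** For every $n\ge1$, $c_n$ is a product of cyclotomic polynomials.

*Proof of the Corollary from Theorem A.* Every root of $c_n$ is a root of the numerator. Each factor of the numerator has the form $x^e\pm1$ with $e\ge1$, so every root of $c_n$ is a root of unity. Since $c_n\in\mathbb Z[x]$ is monic, the remark on minimal polynomials applies. $\square$

## Products of posets, and why they do not suffice

A sensible first attempt is to find a product structure. For posets $P,Q$ with the product order on $P\times Q$ we have $M_{P\times Q}=M_P\otimes M_Q$, hence $C_{P\times Q}=-C_P\otimes C_Q$. So the roots of $c_{P\times Q}$ are the numbers $-\alpha\beta$ with $\alpha$ a root of $c_P$ and $\beta$ a root of $c_Q$. If $c_P$ and $c_Q$ have only roots of unity as roots, so does $c_{P\times Q}$.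

Chains are fine: a chain of $N$ elements has Coxeter polynomial $1+x+\dots+x^N$. Indeed, row $i$ of $M+xM^{\mathsf T}$ has entries $x$ before the diagonal, $1+x$ on it, $1$ after it. Replace row $i$ by row $i$ minus row $i+1$, for $i=1,\dots,N-1$ in turn. The new row $i$ has $1$ in column $i$, $-x$ in column $i+1$, and zeros elsewhere. Now add $x^{N-i}$ times column $i$ to the last column, for all $i<N$. The last column becomes zero except for its last entry $1+x+x(x+x^2+\dots+x^{N-1})=1+x+\dots+x^N$, and the determinant is that entry.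

We shall see that $\mathsf{Tr}(n)$ sits naturally inside the product of the cube $\{1,2\}^m$ and a chain with $m+2$ elements. But it is a proper subposet, and this is where the attempt stops. For $n=2$ it has five elements, and a poset with a prime number of elements is a product only in the trivial way. Nor does a subposet inherit the property: the Boolean lattice of subsets of a four-element set is a product of four two-element chains, so its Coxeter polynomial has only roots of unity as roots. Yet the empty set, the four singletons and the full set form the lattice found above, with the factor $x^2-3x+1$.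

So we must use which elements are removed. It turns out that each layer of $\mathsf{Tr}(n)$ over the chain is either a full cube or a facet of it, and that the facets occur in a cyclic order.

## Cubes and facets stacked along a chain

**Step 1: the layered model.** This step replaces triwords by pairs in (cube) $\times$ (chain), so that the zeta matrix can be written with tensor products.

**Lemma 1.** $\mathsf{Tr}(n)$ is isomorphic to
$$\{(w,k):\ w\in\{1,2\}^m,\ 0\le k\le m+1,\ w_k=1\text{ if }1\le k\le m\}$$
with the product order.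

For $n=2$ the triwords $00,02,10,11,12$ become $(1,0),(2,0),(1,1),(1,2),(2,2)$. The missing pair of the $2\times 3$ grid is $(2,1)$.

*Proof.* Given a triword $u$, let $w_i=2$ if $u_{i+1}=2$ and $w_i=1$ if $u_{i+1}\in\{0,1\}$. Let $k$ be the position of the first $0$ of $u$ minus $1$, with $k=m+1$ if $u$ has no $0$. If $1\le k\le m$ then $u_{k+1}=0$, so $w_k=1$.

*Bijectivity.* The inverse is as follows. If $k=0$, put $u_1=0$ and $u_{i+1}=0$ or $2$ according to $w_i=1$ or $2$. If $k\ge1$, put $u_1=1$; put $u_{i+1}=w_i$ for $i<k$; put $u_{k+1}=0$ if $k\le m$; and for $i>k$ put $u_{i+1}=0$ or $2$ according to $w_i=1$ or $2$. The result does not begin with $2$ and has no $1$ after a $0$, so it is a triword, and its first $0$ is at position $k+1$ (or absent if $k=m+1$). The two maps are mutually inverse: before the first $0$ a triword has only letters $1,2$, with first letter $1$ if it is not $0$, and after the first $0$ only letters $0,2$; so $w$ and $k$ determine it.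

*If $u\preccurlyeq v$, then $w\le w'$ and $k\le k'$.* Let $(w,k)$ and $(w',k')$ be the images of $u$ and $v$. If $w_i=2$ then $u_{i+1}=2$, so $v_{i+1}=2$ and $w'_i=2$. Every zero of $v$ is at a position where $u$ also has a zero, so $k\le k'$.

*If $w\le w'$ and $k\le k'$, then $u\preccurlyeq v$.* If $v_1=0$ then $k'=0$, so $k=0$ and $u_1=0$; otherwise $v_1=1\ge u_1$. Let $i\ge1$. If $v_{i+1}=2$ there is nothing to prove. Otherwise $w'_i=1$, so $w_i=1$ and $u_{i+1}\in\{0,1\}$, which suffices if $v_{i+1}=1$. If $v_{i+1}=0$, then $k\le k'\le i$, so $u$ has a zero at some position $\le i+1$. Hence $u_{i+1}\neq1$, so $u_{i+1}=0$. $\square$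

(Counting pairs gives $2\cdot2^m+m2^{m-1}=2^{n-2}(n+3)$ elements, as it should.)

Let $U=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, the zeta matrix of $\{1<2\}$, and $\mathcal U=U^{\otimes m}$, the zeta matrix of the cube. For $1\le k\le m$ let $\iota_k$ be the matrix of the inclusion of the span of the basis vectors $e_w$ with $w_k=1$; let $\iota_0=\iota_{m+1}=I$. By Lemma 1, $M$ has the blocks
$$M_{kk'}=\iota_k^{\mathsf T}\,\mathcal U\,\iota_{k'}\ \text{ for }k\le k',\qquad M_{kk'}=0\ \text{ for }k>k'.$$

## A transfer-matrix formula for layered zeta matrices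

**Step 2: collapsing the chain direction.** The matrix $M+xM^{\mathsf T}$ has size $2^{m-1}(m+4)$. All its blocks come from the single matrix $\mathcal U$ of size $2^m$. This step uses that to replace its determinant by one of size $2^m$: we solve a block triangular system layer by layer, and each layer acts on a vector of fixed size $2^m$ by a matrix $A_k$.

We use the textbook identity $\det(I+XY)=\det(I+YX)$ for matrices $X,Y$ of sizes $a\times b$ and $b\times a$. We write $x-T$ for $xI-T$.

**Lemma 2.** Work over $K=\mathbb Q(x)$. Let $\mathcal U$ be an invertible $d\times d$ matrix over $\mathbb Q$, and let $\iota_1,\dots,\iota_\ell$ be rational matrices of sizes $d\times d_k$ with $b_k=\iota_k^{\mathsf T}\mathcal U\iota_k$ invertible. Let $M$ have blocks $\iota_i^{\mathsf T}\mathcal U\iota_j$ for $i\le j$ and $0$ for $i>j$. Put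
$$\tau=\mathcal U\mathcal U^{-\mathsf T},\quad Z=x\,\mathcal U^{\mathsf T}-\mathcal U,\quad A_k=I-Z\iota_k(xb_k^{\mathsf T})^{-1}\iota_k^{\mathsf T},\quad A=A_\ell\cdots A_1 .$$
Then
$$\det(M+xM^{\mathsf T})=\Bigl(\prod_kx^{d_k}\det b_k\Bigr)\frac{\det(x-\tau A)}{\det(x-\tau)} .$$

*Proof.* Let $J=(\iota_1,\dots,\iota_\ell)$, so that $J^{\mathsf T}\mathcal UJ$ has all blocks $\iota_i^{\mathsf T}\mathcal U\iota_j$. The block $(i,j)$ of $M+xM^{\mathsf T}$ is $\iota_i^{\mathsf T}\mathcal U\iota_j$ for $i<j$, is $b_i+xb_i^{\mathsf T}$ for $i=j$, and is $x\,\iota_i^{\mathsf T}\mathcal U^{\mathsf T}\iota_j$ for $i>j$. Subtracting, we get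
$$M+xM^{\mathsf T}=\Lambda+J^{\mathsf T}\mathcal UJ,$$
where $\Lambda$ is block lower triangular, with diagonal blocks $xb_i^{\mathsf T}$ and blocks $\iota_i^{\mathsf T}Z\iota_j$ for $i>j$. In particular $\det\Lambda=\prod_kx^{d_k}\det b_k\ne0$, and
$$\det(M+xM^{\mathsf T})=\det\Lambda\cdot\det(I+\Lambda^{-1}J^{\mathsf T}\mathcal UJ)=\det\Lambda\cdot\det(I+\mathcal UJ\Lambda^{-1}J^{\mathsf T}).$$

*Claim:* $A=I-ZJ\Lambda^{-1}J^{\mathsf T}$. Let $v$ be a column, let $\xi=\Lambda^{-1}J^{\mathsf T}v$ with blocks $\xi_1,\dots,\xi_\ell$, and put $v_k=v-Z\sum_{j\le k}\iota_j\xi_j$, so $v_0=v$. The $k$-th block row of $\Lambda\xi=J^{\mathsf T}v$ reads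
$$xb_k^{\mathsf T}\xi_k+\sum_{j<k}\iota_k^{\mathsf T}Z\iota_j\xi_j=\iota_k^{\mathsf T}v,\qquad\text{that is,}\qquad xb_k^{\mathsf T}\xi_k=\iota_k^{\mathsf T}v_{k-1}.$$
So $v_k=v_{k-1}-Z\iota_k\xi_k=A_kv_{k-1}$, and $v_\ell=Av$. On the other hand $v_\ell=v-ZJ\Lambda^{-1}J^{\mathsf T}v$. This proves the claim.

The matrix $Z$ is invertible over $K$, since $\det Z$ is a polynomial in $x$ with leading coefficient $\det\mathcal U\neq0$. By the claim $J\Lambda^{-1}J^{\mathsf T}=Z^{-1}(I-A)$. Also $\tau^{-1}=\mathcal U^{\mathsf T}\mathcal U^{-1}$, so $Z\mathcal U^{-1}=x\tau^{-1}-I$. Hence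
$$I+\mathcal UJ\Lambda^{-1}J^{\mathsf T}=\mathcal UZ^{-1}\bigl(Z\mathcal U^{-1}+I-A\bigr)=\mathcal UZ^{-1}\,(x\tau^{-1}-A).$$
Since $\mathcal UZ^{-1}=(x\tau^{-1}-I)^{-1}$, the determinant is $\det(x\tau^{-1}-A)/\det(x\tau^{-1}-I)$. Multiplying numerator and denominator by $\det\tau$ gives $\det(x-\tau A)/\det(x-\tau)$. $\square$

**Step 3: the transfer matrices of $\mathsf{Tr}(n)$.** This step computes $\tau$ and the $A_k$ for our layers. Throughout put $\lambda=x^{-1}$.

First,
$$\tau=\tau_0^{\otimes m},\qquad \tau_0=UU^{-\mathsf T}=\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-1&1\end{pmatrix}=\begin{pmatrix}0&1\\-1&1\end{pmatrix}.$$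
Since $\tau_0$ has trace $1$ and determinant $1$, $\tau_0^2-\tau_0+1=0$. Multiplying by $\tau_0+1$ gives $\tau_0^3=-1$, so $\tau^3=\varepsilon$ is a scalar. This will be used constantly.

For a full layer ($\iota=I$, $b=\mathcal U$) we have $A_k=I-(x\,\mathcal U^{\mathsf T}-\mathcal U)(x\,\mathcal U^{\mathsf T})^{-1}=\lambda\tau$.

For $1\le k\le m$, $\iota_k$ is the first basis column $e_1$ of $\mathbb Q^2$ in tensor slot $k$ and the identity in the other slots. Since $U_{11}=1$, $b_k=U^{\otimes(m-1)}$. Hence $\iota_kb_k^{-\mathsf T}\iota_k^{\mathsf T}$ is $\mathrm{diag}(1,0)$ in slot $k$ and $U^{-\mathsf T}$ in the others. Multiply on the left by $\mathcal U^{\mathsf T}$: slot $k$ becomes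
$$E=U^{\mathsf T}\mathrm{diag}(1,0)=\begin{pmatrix}1&0\\1&0\end{pmatrix},$$
the other slots become $I$. Multiply instead by $\mathcal U$: slot $k$ becomes $U\,\mathrm{diag}(1,0)=\begin{pmatrix}1&0\\0&0\end{pmatrix}=\tau_0E$, the others $\tau_0$. Writing $E_k$ for $E$ in slot $k$, we obtain
$$A_k=I-E_k+\lambda\,\tau E_k\qquad(1\le k\le m).\tag{3}$$

All $\det b_k$ are $1$, and the sizes are $d_0=d_{m+1}=2^m$ and $d_k=2^{m-1}$ for $1\le k\le m$. Lemma 2, with layers $0,1,\dots,m+1$, involves $A=\lambda\tau\,A_m\cdots A_1\,\lambda\tau$. Since $\det(x-YY')=\det(x-Y'Y)$ for square matrices,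
$$\det(x-\tau A)=\det(x-\lambda^2\tau^2A_m\cdots A_1\tau)=\det(x-\lambda^2\tau^3A_m\cdots A_1)=x^{-2\cdot2^m}\det(x^3-\varepsilon A_m\cdots A_1).$$
The prefactor is $x^{2\cdot2^m+m2^{m-1}}$, and so
$$c_n(x)=x^{m2^{m-1}}\;\frac{\det(x^3-\varepsilon A_m\cdots A_1)}{\det(x-\tau)} .\tag{4}$$

**Step 4: the denominator.** This step evaluates $\det(x-\tau)$. The eigenvalues of $\tau_0$ are $-\omega$ and $-\omega^{-1}$ with $\omega=e^{2\pi i/3}$. So $\tau$ has the eigenvalues $\varepsilon\omega^{m-2i}$ with multiplicity $\binom mi$, $0\le i\le m$. The total multiplicity of $\varepsilon$ is the number of terms with $m-2i\equiv0\pmod 3$, weighted by $\binom mi$: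
$$\frac13\sum_{t=0}^2\sum_i\binom mi\omega^{t(m-2i)}=\frac13\sum_{t=0}^2(\omega^t+\omega^{-t})^m=\frac{2^m+2(-1)^m}3=a_m .$$
Since $\tau$ is real, $\varepsilon\omega$ and $\varepsilon\omega^{-1}$ have equal multiplicities, namely $(2^m-a_m)/2=b_m$. As $(x-\varepsilon\omega)(x-\varepsilon\omega^{-1})=x^2+\varepsilon x+1$,
$$\det(x-\tau)=(x-\varepsilon)^{a_m}(x^2+\varepsilon x+1)^{b_m}.\tag{5}$$

For $m=0$, all matrices are $1\times1$, the product $A_m\cdots A_1$ is empty, and (4) reads $c_1=(x^3-1)/(x-1)$. In Theorem A with $n=1$ the first product is $x^3-1$, the second is empty because it would need $p\ge2>L$, and $a_0=1$, $b_0=0$. So Theorem A holds for $n=1$, in accordance with our direct computation. From now on $m\ge1$.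

## One rotation operator, and a basis that keeps a running count

It remains to understand the characteristic polynomial of $A_m\cdots A_1$. No single eigenbasis of the slots can help. The matrices $E$ and $\tau_0$ do not commute: $E\tau_0=\begin{pmatrix}0&1\\0&1\end{pmatrix}$ while $\tau_0E=\begin{pmatrix}1&0\\0&0\end{pmatrix}$.

**Step 5: the product as a power.** This step writes the product of the $m$ different matrices $A_k$ as the $m$-th power of one operator. Let $V=K^2$ and let $\varpi$ be the rotation of $V^{\otimes m}$,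
$$\varpi(v_1\otimes\cdots\otimes v_m)=v_2\otimes\cdots\otimes v_m\otimes v_1,\qquad R=\varpi A_1 .$$
Since $\varpi$ moves slot $k$ to slot $k-1$ and commutes with $\tau$, we have $\varpi A_k\varpi^{-1}=A_{k-1}$ for $2\le k\le m$, that is, $A_{k-1}\varpi=\varpi A_k$. Hence $A_1\varpi^i=\varpi^iA_{i+1}$ for $i+1\le m$. By induction $R^i=\varpi^iA_i\cdots A_1$ for $i\le m$: indeed $R^{i+1}=\varpi A_1\varpi^iA_i\cdots A_1=\varpi^{i+1}A_{i+1}A_i\cdots A_1$. Since $\varpi^m=I$,
$$R^m=A_m\cdots A_1.\tag{6}$$

**Step 6: the action of $R$ on pure tensors.** This step makes $R$ explicit and shows which basis is wrong. Let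
$$f_1=\begin{pmatrix}1\\1\end{pmatrix},\qquad f_0=\begin{pmatrix}0\\-1\end{pmatrix},$$
with dual basis $\varphi_1,\varphi_0$. Direct computation gives
$$Ef_1=f_1,\quad Ef_0=0,\quad\tau_0f_1=f_1+f_0,\quad\tau_0f_0=-f_1,\quad\tau_0^2f_1=f_0.$$
By (3), for $z\in V^{\otimes(m-1)}$, $A_1$ fixes $f_0\otimes z$ and sends $f_1\otimes z$ to $\lambda\,\tau_0f_1\otimes\tau_0^{\otimes(m-1)}z$. After rotation,
$$R(f_0\otimes z)=z\otimes f_0=:W_0(z),\qquad R(f_1\otimes z)=\lambda\,W_1(z),\quad W_1(z):=\tau_0^{\otimes(m-1)}z\otimes\tau_0f_1.\tag{7}$$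
So $R$ reads the first factor, deletes it, and writes a new factor at the end. If it reads $f_1$, it also applies $\tau_0$ to everything.

The obvious basis consists of the tensors $f_{c_1}\otimes\cdots\otimes f_{c_m}$. It fails because of this global $\tau_0$: for example $R(f_1^{\otimes m})=\lambda(f_1+f_0)^{\otimes m}$ involves all $2^m$ basis tensors. The remedy is not to expand the global $\tau_0$. We use instead the vectors that the operations $W_0,W_1$ themselves produce. After writing the bits $c_1,\dots,c_m$ in this order, starting from the empty tensor, the factor written at time $i$ has been hit by one $\tau_0$ for each $1$ among $c_i,\dots,c_m$.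

**Definition (twisted basis).** For $c\in\{0,1\}^r$, $r\ge0$, put
$$\gamma_c=\bigotimes_{i=1}^r\tau_0^{\,c_i+c_{i+1}+\cdots+c_r}f_{c_i}\in V^{\otimes r}.$$

For $r=1$: $\gamma_0=f_0$ and $\gamma_1=\tau_0f_1=f_1+f_0$. For $r=2$, $\gamma_{01}=\tau_0f_0\otimes\tau_0f_1=-f_1\otimes(f_1+f_0)$.

Two facts can be read off, with $W_0,W_1$ defined by the formulas in (7) on $V^{\otimes(r-1)}$ for any $r\ge1$, and $\sigma=c_1+\cdots+c_r$:
$$\gamma_{(c_1,\dots,c_r)}=\tau_0^{\sigma}f_{c_1}\otimes\gamma_{(c_2,\dots,c_r)},\qquad W_y(\gamma_{(c_1,\dots,c_{r-1})})=\gamma_{(c_1,\dots,c_{r-1},y)}\quad(y\in\{0,1\}).\tag{8}$$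
In the second, appending $y=0$ changes no exponent and adds the factor $f_0$; appending $y=1$ raises each exponent by one and adds the factor $\tau_0f_1$.

*The $\gamma_c$ with $c\in\{0,1\}^m$ form a basis of $V^{\otimes m}$.* We use induction on the length; length $0$ is trivial. By (8) the vectors with last bit $y$ are the images of the basis $(\gamma_{c'})$ of $V^{\otimes(m-1)}$ under the invertible map $(\tau_0^{y})^{\otimes(m-1)}$, each tensored with $h_y$, where $h_0=f_0$ and $h_1=f_1+f_0$. So they form a basis of $V^{\otimes(m-1)}\otimes h_y$. Since $h_0,h_1$ are linearly independent, the two families together form a basis of $V^{\otimes m}$.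

**Step 7: the matrix of $R$ in the twisted basis.** This step shows that $R\gamma_c$ has at most two terms. For $i\in\mathbb Z$ put $\chi(i)=\varphi_1(\tau_0^if_1)$. From the formulas above and $\tau_0^3=-1$,
$$\chi(0)=\chi(1)=1,\qquad\chi(2)=0,\qquad\chi(i+3)=-\chi(i).$$
Thus $\chi(3j)=\chi(3j+1)=(-1)^j$ and $\chi(3j+2)=0$ for all $j\in\mathbb Z$. Also $\varphi_0(\tau_0^if_1)=\chi(i-1)$: both sides equal $0,1,1$ for $i=0,1,2$, and both change sign under $i\mapsto i+3$. Finally $f_c=\tau_0^{2(1-c)}f_1$ for $c\in\{0,1\}$. So $\varphi_1(\tau_0^if_c)=\chi(i+2-2c)$ and $\varphi_0(\tau_0^if_c)=\chi(i+1-2c)$, that is,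
$$\varphi_y(\tau_0^if_c)=\chi(i+1+y-2c)\qquad(c,y\in\{0,1\}).\tag{9}$$

Let $c\in\{0,1\}^m$ and $\sigma=c_1+\cdots+c_m$. By (8), $\gamma_c=\tau_0^\sigma f_{c_1}\otimes z$ with $z=\gamma_{(c_2,\dots,c_m)}$. Expand the first factor as $\sum_y\varphi_y(\tau_0^\sigma f_{c_1})f_y$ and apply (7), (8), (9):
$$R\,\gamma_c=\sum_{y\in\{0,1\}}\lambda^y\,\chi(\sigma+1+y-2c_1)\;\gamma_{(c_2,\dots,c_m,y)}.\tag{10}$$

For $m=1$ this says $R\gamma_0=\gamma_0$ and $R\gamma_1=\gamma_0+\lambda\gamma_1$. Directly, $R=A_1$ fixes $f_0$ and sends $f_1$ to $\lambda(f_1+f_0)$, so $f_1+f_0\mapsto f_0+\lambda(f_1+f_0)$, which agrees.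

## Weighted rotations of words of length $n$

**Step 8: the six cases of (10).** This step sorts (10) by $\sigma$ modulo $3$, in order to see which of the two terms survive.

* $\sigma=3j$, $c_1=0$: $y=0$ has $\chi(3j+1)=(-1)^j$; $y=1$ has $\chi(3j+2)=0$.
* $\sigma=3j$, $c_1=1$: $y=0$ has $\chi(3j-1)=0$; $y=1$ has $\chi(3j)=(-1)^j$.
* $\sigma=3j+1$, $c_1=0$: $y=0$ has $\chi(3j+2)=0$; $y=1$ has $\chi(3j+3)=(-1)^{j+1}$.
* $\sigma=3j+1$, $c_1=1$: $y=0$ has $\chi(3j)=(-1)^j$, with new sum $3j$; $y=1$ has $\chi(3j+1)=(-1)^j$.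
* $\sigma=3j+2$, $c_1=0$: $y=0$ has $\chi(3j+3)=(-1)^{j+1}$; $y=1$ has $\chi(3j+4)=(-1)^{j+1}$, with new sum $3j+3$.
* $\sigma=3j+2$, $c_1=1$: $y=0$ has $\chi(3j+1)=(-1)^j$; $y=1$ has $\chi(3j+2)=0$.

In the two cases with two surviving terms, one of the terms has a new sum divisible by $3$. And from $\sigma\equiv0$ one stays at $\sigma\equiv0$. So let
$$\Gamma_0=\mathrm{span}\{\gamma_c:\ 3\mid\sigma(c)\}.$$

**Step 9: the subspace $\Gamma_0$.** This step computes the contribution of $\Gamma_0$. If $\sigma(c)=3j$, the first two cases say that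
$$R\gamma_c=(-1)^j\lambda^{c_1}\gamma_{(c_2,\dots,c_m,c_1)} .$$
So $\Gamma_0$ is $R$-invariant, $R$ rotates $c$ and preserves $\sigma$, and after $m$ steps each letter has been the first letter once: $R^m\gamma_c=(-1)^{jm}\lambda^{3j}\gamma_c$. There are $\binom m{3j}$ words with $\sigma=3j$, hence
$$\det(x^3-\varepsilon R^m|_{\Gamma_0})=\prod_{j\ge0}\bigl(x^3-(-1)^{m(j+1)}x^{-3j}\bigr)^{\binom m{3j}}.\tag{11}$$

**Step 10: the quotient $V^{\otimes m}/\Gamma_0$.** This step shows that on the quotient $R$ is again a weighted rotation, but of words with one more letter. For $\sigma(c)\in\{3j+1,3j+2\}$ define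
$$\tilde c=(c_1,\dots,c_m,e),\qquad e=1\text{ if }\sigma=3j+1,\quad e=0\text{ if }\sigma=3j+2 .$$
Then $\tilde c$ has exactly $3j+2$ ones. Conversely, deleting the last letter $e$ of a word of length $m+1=n$ with $3j+2$ ones leaves a word of sum $3j+2-e$, whose extra bit is $e$. So $c\mapsto\tilde c$ is a bijection from the words with $\sigma\not\equiv0\pmod 3$ onto the words of length $n$ whose number of ones is $\equiv2\pmod 3$.

In each of the last four cases of Step 8, the term not in $\Gamma_0$ is the one with $y=e$, and its sign is $(-1)^{j+1}$ if $c_1=0$ and $(-1)^j$ if $c_1=1$. Thus, modulo $\Gamma_0$,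
$$R\gamma_c\equiv(-1)^{j+1+c_1}\lambda^e\,\gamma_{c'},\qquad c'=(c_2,\dots,c_m,e).$$
The new sum is $\sigma-c_1+e=3j+2-c_1$. If $c_1=0$ it is $3j+2$ and the new extra bit is $0$; if $c_1=1$ it is $3j+1$ and the new extra bit is $1$. So the new extra bit is always $c_1$:
$$\tilde c'=(c_2,\dots,c_m,e,c_1),$$
which is the cyclic rotation of $\tilde c$, with the same $j$. The weight is $(-1)^{j+1+(\text{first letter of }\tilde c)}\lambda^{(\text{last letter of }\tilde c)}$.

Let $O$ be a rotation orbit of words of length $n$ with $3j+2$ ones, $L=|O|$, and let $p$ be the number of ones in a block of $L$ consecutive letters. Then $L\mid n$ and $np=L(3j+2)$. In $L$ successive rotations, each letter of a period block is once the first letter and once the last letter. So $R^L$ acts on the span of $O$ in the quotient as the scalar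
$$\kappa=(-1)^{(j+1)L+p}\lambda^p .$$
Since $R$ permutes the $L$ basis vectors of this span in one cycle, up to weights with product $\kappa$, its characteristic polynomial there is $X^L-\kappa$. As $\kappa\ne0$, it has $L$ distinct roots $\rho$ in an algebraic closure of $K$.

We need $R^m$. Since $L\mid m+1$, we have $\rho^m=\rho^{m+1}\rho^{-1}=\kappa^{(m+1)/L}\rho^{-1}$. So the $\rho^m$ are $L$ distinct numbers, and they satisfy $(\rho^m)^L=\kappa^m$. Hence $R^m$ has the characteristic polynomial $X^L-\kappa^m$ on the span of $O$, and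
$$\det(x^3-\varepsilon R^m|_O)=\prod_\rho(x^3-\varepsilon\rho^m)=x^{3L}-\varepsilon^L\kappa^m=x^{3L}-(-1)^{m(jL+p)}x^{-mp}.\tag{12}$$
For the sign: $\varepsilon^L\kappa^m$ has sign $(-1)^{mL+m(j+1)L+mp}=(-1)^{m(jL+p)}$.

*Example, $m=2$.* By (10), $R\gamma_{00}=\gamma_{00}$, $R\gamma_{01}=-\lambda\gamma_{11}$, $R\gamma_{11}=\gamma_{10}$, $R\gamma_{10}=\gamma_{00}+\lambda\gamma_{01}$. Here $\Gamma_0$ is spanned by $\gamma_{00}$, and $\widetilde{01}=011$, $\widetilde{11}=110$, $\widetilde{10}=101$ are successive rotations. On the quotient $R^3=-\lambda^2$, which is $\kappa$ for $L=3$, $p=2$, $j=0$. So $R^2$ has characteristic polynomial $X^3-\lambda^4$ there, and (4), (5) give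
$$c_3=x^4\,\frac{(x^3-1)(x^9-x^{-4})}{(x-1)^2(x^2+x+1)}=\frac{x^{13}-1}{x-1}.$$

## Counting powers of $x$ and orbits

**Step 11: clearing denominators.** This step checks that the factor $x^{m2^{m-1}}$ in (4) is exactly what turns (11) and (12) into polynomials. A factor of (11) becomes a polynomial with nonzero constant term after multiplication by $x^{3j}$, and (12) after multiplication by $x^{mp}$. The total power needed is
$$\sum_j3j\binom m{3j}+m\sum_Op_O .$$
For fixed $j$, $p_O=|O|\,\frac{3j+2}{m+1}$, and the orbits partition the $\binom{m+1}{3j+2}$ words. So the sum of $p_O$ over these orbits is $\frac{3j+2}{m+1}\binom{m+1}{3j+2}=\binom m{3j+1}=\binom{m-1}{3j+1}+\binom{m-1}{3j}$. Also $3j\binom m{3j}=m\binom{m-1}{3j-1}$ for $j\ge1$, and this term is $0$ for $j=0$. The indices $3j-1$ ($j\ge1$), $3j$ and $3j+1$ ($j\ge0$) run through every $i\ge0$ exactly once, so the total is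
$$m\sum_{i\ge0}\binom{m-1}i=m2^{m-1}.$$
The determinant of $x^3-\varepsilon R^m$ is the product of (11) and of the factors (12) over all $O$, because $\Gamma_0$ is invariant and the quotient is the direct sum of the spans of the orbits. Therefore
$$x^{m2^{m-1}}\det(x^3-\varepsilon R^m)=\prod_{j}\bigl(x^{3j+3}-(-1)^{m(j+1)}\bigr)^{\binom m{3j}}\ \prod_O\bigl(x^{3L+mp}-(-1)^{m(jL+p)}\bigr).\tag{13}$$

**Step 12: the number of orbits.** This step identifies the multiplicity of a pair $(L,p)$ in (13). A word of length $n=Lg$ whose orbit has size $L$ is the $g$-th power of a unique primitive word of length $L$ (one that is not a proper power), with $p$ ones. So the number of orbits with data $(L,p)$ is $P(L,p)/L$, where $P(L,p)$ counts primitive words of length $L$ with $p$ ones. Every word of length $L$ with $p$ ones is, for a unique $d$, the $d$-th power of a primitive word, and then $d$ divides both $L$ and $p$. So $\binom Lp=\sum_{d\mid\gcd(L,p)}P(L/d,p/d)$. Let $D=\gcd(L,p)$. Applying this identity to all pairs $(eL/D,\,ep/D)$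 with $e\mid D$, whose greatest common divisor is $e$, we get by Möbius inversion $P(L,p)=\sum_{d\mid D}\mu(d)\binom{L/d}{p/d}$. Hence the multiplicity is $N(L,p)$, and $gp=3j+2$ is the number of ones.

Inserting (13), with (6), and (5) into (4) proves Theorem A, and with it the Corollary. $\blacksquare$

Let us read off the first cases.

* $n=1$: $c_1=\dfrac{x^3-1}{x-1}$.
* $n=2$: the only orbit is that of $11$, with $L=p=1$, so $c_2=\dfrac{(x^3+1)(x^4+1)}{x^2-x+1}=(x+1)(x^4+1)$, as computed by hand at the start.
* $n=3$: $c_3=\dfrac{(x^3-1)(x^{13}-1)}{(x-1)^2(x^2+x+1)}=\dfrac{x^{13}-1}{x-1}$.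
* $n=4$: here $m=3$ and $\varepsilon=-1$. The terms $j=0,1$ of the first product give $x^3+1$ and $x^6-1$. The orbits are that of $1010$ with $L=2$, $p=1$ and that of $1100$ with $L=4$, $p=2$. So $c_4=\dfrac{(x^3+1)(x^6-1)(x^9+1)(x^{18}-1)}{(x+1)^2(x^2-x+1)^3}$, of degree $36-8=28=2^2\cdot7$.

## More layers: the posets $\mathcal H_{m,q,a',a''}$

The proof used two full layers and one round of the $m$ facets. The number of full layers entered only through $\tau^{2+1}$ being a scalar. This allows the following family.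

**Theorem B.** Let $m\ge1$, $q\ge0$, and $a=a'+a''$ with $a',a''\ge0$ and $a\equiv2\pmod3$. Let $\mathcal H=\mathcal H_{m,q,a',a''}$ be the set of pairs $(w,k)$ with $w\in\{1,2\}^m$ and $1\le k\le a+qm$, with the product order, where $w$ is arbitrary if $k\le a'$ or $k>a'+qm$, and $w_{i(k)}=1$ otherwise, with $i(k)\in[1,m]$ and $i(k)\equiv k-a'\pmod m$. Put $\eta=(-1)^{m(a+1)/3}$. Then the Coxeter polynomial of $\mathcal H$ is
$$\frac{\displaystyle\prod_j\bigl(x^{a+1+3jq}-\eta(-1)^{jmq}\bigr)^{\binom m{3j}}\ \prod_O\bigl(x^{((a+1)L+mpq)/h}-\eta^{L/h}(-1)^{((j+1)L+p)mq/h}\bigr)^h}{(x-\varepsilon)^{a_m}(x^2+\varepsilon x+1)^{b_m}},$$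
where $O$ runs over the rotation orbits of words of length $m+1$ with $3j+2$ ones ($j\ge0$), $L=|O|$, $p=L(3j+2)/(m+1)$ and $h=\gcd(L,q)$. In particular it is a product of cyclotomic polynomials. The Hochschild poset $\mathsf{Tr}(m+1)$ is the case $a'=a''=q=1$.

Here $\varepsilon=(-1)^m$, and $a_m,b_m$ are as in Theorem A. For $a'=a''=q=1$ the pairs are those of Lemma 1 with $k$ shifted by one. As a degenerate case, $q=0$ gives the full product of the cube and a chain of $a$ elements; then $\gcd(L,0)=L$.

*Proof.* **Step 1: reduction to a power of $R$.** This step redoes (4) for the new layers. The zeta matrix of $\mathcal H$ has the block form of Lemma 2, with the same matrices $\mathcal U$, with identity inclusions for the $a$ full layers, and with the inclusions $\iota_1,\dots,\iota_m$ repeated $q$ times for the others. All $\det b_k$ are $1$, and the prefactor is $x^{a2^m+qm2^{m-1}}$. By Step 3 of the proof of Theorem A and (6),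
$$A=(\lambda\tau)^{a''}(A_m\cdots A_1)^q(\lambda\tau)^{a'}=\lambda^a\,\tau^{a''}R^{mq}\tau^{a'} .$$
By cyclicity, $\det(x-\tau A)=\det(x-\lambda^a\tau^{a+1}R^{mq})$. Since $3\mid a+1$, $\tau^{a+1}=(\tau^3)^{(a+1)/3}=\varepsilon^{(a+1)/3}=\eta$ is a scalar. Hence $\det(x-\tau A)=x^{-a2^m}\det(x^{a+1}-\eta R^{mq})$, and
$$\det(M+xM^{\mathsf T})=x^{qm2^{m-1}}\,\frac{\det(x^{a+1}-\eta R^{mq})}{\det(x-\tau)} .$$

**Step 2: the subspace $\Gamma_0$.** This step gives the first product. On $\Gamma_0$, by Step 9 of the proof of Theorem A, $R^{mq}$ is diagonal with entries $(-1)^{jmq}x^{-3jq}$, each with multiplicity $\binom m{3j}$. Multiplying $x^{a+1}-\eta(-1)^{jmq}x^{-3jq}$ by $x^{3jq}$ gives the factor in the statement.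

**Step 3: the orbits.** This step gives the second product. On the span of an orbit $O$ the eigenvalues of $R$ are the $L$ roots $\rho$ of $\rho^L=\kappa$, with $\kappa=(-1)^{(j+1)L+p}x^{-p}$ as in Step 10 of the proof of Theorem A. Since $L\mid m+1$, $\gcd(L,m)=1$, so $\gcd(L,mq)=\gcd(L,q)=h$. Fix a root $\rho_0$; the others are $\rho_0\zeta$ with $\zeta^L=1$. On the cyclic group of $L$-th roots of unity, $\zeta\mapsto\zeta^{mq}$ has a kernel of order $h$, and its image consists of the $(L/h)$-th roots of unity. Moreover $(\rho^{mq})^{L/h}=\kappa^{mq/h}$. So $\rho\mapsto\rho^{mq}$ is $h$-to-one onto the roots of $Y^{L/h}=\kappa^{mq/h}$, and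
$$\det(x^{a+1}-\eta R^{mq}|_O)=\bigl(x^{(a+1)L/h}-\eta^{L/h}\kappa^{mq/h}\bigr)^h .$$
Here $\kappa^{mq/h}=(-1)^{((j+1)L+p)mq/h}x^{-mpq/h}$. Multiplying the expression in the bracket by $x^{mpq/h}$ gives the factor in the statement.

**Step 4: powers of $x$ and roots.** This step finishes the proof. The total power of $x$ used is $\sum_j3jq\binom m{3j}+\sum_Oh\cdot\frac{mp_Oq}h=q\bigl(\sum_j3j\binom m{3j}+m\sum_Op_O\bigr)=q\,m2^{m-1}$, by the count in Step 11 of the proof of Theorem A. This is exactly the prefactor, and (5) gives the denominator. All exponents $a+1+3jq$ and $((a+1)L+mpq)/h$ are positive, so all roots of the numerator are roots of unity. The Coxeter polynomial is monic with integer coefficients, and its roots are among these, so it is a product of cyclotomic polynomials. $\blacksquare$
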